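\title{Hilbert representable $\mathbb Z$-spaces are not closed under factors}

\begin{abstract}
A compact metric $\mathbb Z$-space is Hilbert representable if it embeds equivariantly into the closed unit ball of a Hilbert space, where the ball carries the weak topology and $\mathbb Z$ acts through a unitary operator. We show that this class is not closed under factors. Let $\Sigma$ be the set of measurable functions on $[0,1]$ bounded by $1$, with the weak topology of $L^2$, and let $\mathbb Z$ act by multiplication by a unimodular function whose powers are dense among the unimodular functions. This system is Hilbert representable and point-transitive, but collapsing $r\Sigma$ to a point, for $0<r<1$, gives a non-trivial factor all of whose Hilbert representations are constant. We also determine the behavior of an arbitrary Hilbert representation of $\Sigma$ on the constant functions $s\in[0,1]$, and we restate the result in terms of the Fourier--Stieltjes algebra $B(\mathbb Z)$.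
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{compact metric $\mathbb Z$-space} is a pair $(X,T)$, where $X$ is a compact metric space and $T\colon X\to X$ is a homeomorphism. It is \emph{point-transitive} if some orbit $\{T^nx_0:n\in\mathbb Z\}$ is dense. A \emph{factor} of $(X,T)$ is a compact metric $\mathbb Z$-space $(Y,S)$ together with a continuous surjection $\pi\colon X\to Y$ such that $\pi\circ T=S\circ\pi$.

For a Hilbert space $H$ let $B_H$ be its closed unit ball with the weak topology, the coarsest topology in which all functions $\xi\mapsto\langle\xi,\eta\rangle$, $\eta\in H$, are continuous. We call $(X,T)$ \emph{Hilbert representable} if there are a Hilbert space $H$, a linear isometry $U$ of $H$ onto itself, and a topological embedding $\alpha\colon X\to B_H$ with $\alpha(Tx)=U\alpha(x)$ for all $x\in X$. Thus a system is Hilbert representable when it is a piece of the linear system $(B_H,U)$. The following question is posed by Glasner and Megrelishvili \cite{GM}.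

\begin{quote}
\emph{Is every factor of a Hilbert representable compact metric $\mathbb Z$-space again Hilbert representable?}
\end{quote}

The simplest systems suggest a positive answer.

\begin{itemize}
\item[(a)] If $T$ is the identity, take $U=I$ and $\alpha(x)=c\,(2^{-k}\operatorname{dist}(x,x_k))_{k\ge1}\in\ell^2$, with $(x_k)$ dense in $X$ and $c>0$ small. Every factor again carries the trivial action, so it is representable too.
\item[(b)] Let $T$ be multiplication by $\omega$ on the circle $\mathbb T=\{\zeta\in\mathbb C:|\zeta|=1\}$, where the powers of $\omega$ are dense. The inclusion $\mathbb T\subset\mathbb C$ is a representation. A closed equivalence relation invariant under $T$ is invariant under all rotations, so its classes are the cosets of a closed subgroup. Hence a factor is a point or the rotation by some $\omega^k$, and it is representable.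
\item[(c)] The shift on the one-point compactification $\mathbb Z\cup\{\infty\}$ is represented in $\ell^2(\mathbb Z)$ by $n\mapsto\delta_n$, $\infty\mapsto0$. This map is weakly continuous but not norm continuous, and here the weak topology is needed: a norm-continuous embedding would give the $T$-invariant compatible metric $\|\alpha(x)-\alpha(y)\|$, which is impossible because $n\to\infty$ and $\infty$ is fixed. If a factor map identifies $n$ with $m\neq n$, it identifies $n$ with all $n+j(m-n)$, hence with $\infty$; and then, by invariance, it identifies all points. So the only factors are the system itself and a point.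
\end{itemize}

Moreover, representability passes to closed invariant subsets (restrict $\alpha$) and to countable products (take $\bigoplus_k 2^{-k}\alpha_k$), so factors are the natural next operation to test. There is also a reason for caution: an embedding of $X$ separates the points that $\pi$ identifies, so it does not descend to $Y$, and nothing in the definition says how to build a representation of $Y$ from it. The answer to the question is negative in a strong sense.

\subsection*{Conventions}
Hilbert spaces are complex, and inner products are linear in the first variable. This loses nothing: a representation on a real Hilbert space can be complexified, and a complex Hilbert space is a real one under $\operatorname{Re}\langle\cdot,\cdot\rangle$, with the same weak topology because $\operatorname{Im}\langle\xi,\eta\rangle=\operatorname{Re}\langle\xi,i\eta\rangle$. A linear isometry of $H$ onto itself is a unitary operator.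

A \emph{Hilbert representation} of a compact metric $\mathbb Z$-space $(Z,R)$ is a bounded, weakly continuous map $\gamma\colon Z\to H$, not necessarily injective, such that $\gamma\circ R=V\gamma$ for some unitary $V$ on $H$. Then $\gamma\circ R^n=V^n\gamma$ for all $n\in\mathbb Z$. After scaling, $\gamma(Z)\subset B_H$, and a continuous injection of a compact space into a Hausdorff space is an embedding. So $(Z,R)$ is Hilbert representable if and only if it has an injective Hilbert representation.

\subsection*{The system}
Let $\Omega=[0,1]$ with Lebesgue measure, let $L^2=L^2(\Omega)$, and put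
\[
\Sigma=\{h\in L^2:\ |h|\le1\text{ a.e.}\},\qquad G=\{g\in L^2:\ |g|=1\text{ a.e.}\}.
\]
We give $\Sigma$ the weak topology of $L^2$ and $G$ the metric $\|f-g\|_2$. Under pointwise multiplication $G$ is an abelian group, with $g^{-1}=\overline g$. By Lemma~\ref{lem:generator} below there is $u\in G$ such that $\{u^n:n\in\mathbb Z\}$ is dense in $G$. We fix any such $u$ and define
\[
T\colon\Sigma\to\Sigma,\qquad Th=uh .
\]
For $s\in[0,1]$ we write $s$ also for the constant function $s\cdot1\in\Sigma$. For $0\le r\le1$ let $r\Sigma=\{h\in\Sigma:|h|\le r\text{ a.e.}\}$, and let $Y_r=\Sigma/r\Sigma$ be the quotient space obtained by collapsing $r\Sigma$ to a point.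

\begin{theorem}\label{thm:main}
The system $(\Sigma,T)$ is Hilbert representable and point-transitive. For $0<r<1$ the space $Y_r$ is a factor of $(\Sigma,T)$ with more than one point, and every Hilbert representation of $Y_r$ is constant. In particular, $Y_r$ is not Hilbert representable, and Hilbert representable compact metric $\mathbb Z$-spaces are not closed under factors.
\end{theorem}

The range of $r$ is sharp: $Y_0=\Sigma$ is Hilbert representable, and $Y_1$ is a point. The special form of $Y_r$ matters little. What matters is that two of the constants $s\in[0,1]$ are identified.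

\begin{theorem}\label{thm:rigid}
A Hilbert representation of $(\Sigma,T)$ is either constant or injective on the set of constants $\{s:0\le s\le1\}$. Hence, if a factor map $\pi\colon\Sigma\to Y$ satisfies $\pi(s_1)=\pi(s_2)$ for some $0\le s_1<s_2\le1$, then every Hilbert representation of $Y$, and of every factor of $Y$, is constant.
\end{theorem}

The next theorem describes exactly what a representation can do on the constants.

\begin{theorem}\label{thm:series}
For every Hilbert representation $\gamma$ of $(\Sigma,T)$ there are numbers $b_N\ge0$ $(N\ge0)$ with $\sum_Nb_N=\|\gamma(1)\|^2$ and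
\[
\langle\gamma(s),\gamma(1)\rangle=\sum_{N\ge0}b_Ns^N\qquad(0\le s\le1).
\]
Conversely, every summable sequence $b_N\ge0$ occurs in this way.
\end{theorem}

Finally, the result can be read as a statement about bounded sequences. Let $B(\mathbb Z)$ be the Fourier--Stieltjes algebra, that is, the set of sequences $n\mapsto\int_{\mathbb T}\zeta^n\,d\mu(\zeta)$ with $\mu$ a complex Borel measure on $\mathbb T$; equivalently, the set of matrix coefficients $n\mapsto\langle V^n\xi,\eta\rangle$ of unitary operators. Let $\overline{B(\mathbb Z)}$ be its closure in $\ell^\infty(\mathbb Z)$. For a point-transitive system $(Y,S,y_0)$, where $y_0$ has dense orbit, put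
\[
A_Y=\{n\mapsto F(S^ny_0):\ F\in C(Y)\}\subset\ell^\infty(\mathbb Z).
\]

\begin{theorem}\label{thm:FS}
\begin{itemize}
\item[(1)] A point-transitive compact metric $\mathbb Z$-space $(Y,S,y_0)$ is Hilbert representable if and only if $A_Y\cap B(\mathbb Z)$ is norm dense in $A_Y$.
\item[(2)] For $Y=Y_r$ with $0<r<1$ and $y_0$ the class of $1$, the set $A_Y$ is an infinite-dimensional closed translation-invariant unital conjugation-closed subalgebra of $\overline{B(\mathbb Z)}$ with $A_Y\cap B(\mathbb Z)=\mathbb C\cdot1$.
\end{itemize}
\end{theorem}

Part (1) locates the difficulty of the question. If $Y$ is a factor of a representable transitive system $X$, with base point the image of that of $X$, then $A_Y\subset A_X\subset\overline{B(\mathbb Z)}$, so every element of $A_Y$ is a uniform limit of Fourier--Stieltjes transforms. Representability of $Y$ asks that the approximants be found inside $A_Y$. Part (2) says that there may be none except the constants.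

\section{A disk and an interval}\label{sec:model}

Replace $\Omega$ by a single point. Then $\Sigma$ becomes the closed disk $\overline{\mathbb D}\subset\mathbb C$, the group $G$ becomes the circle, and $T$ is a rotation $z\mapsto\omega z$. Here collapsing $r\overline{\mathbb D}$ does no harm. The map
\begin{equation}\label{eq:disk}
\gamma(z)=\max(|z|-r,0)\,\frac{z}{|z|}\quad(z\neq0),\qquad\gamma(0)=0,
\end{equation}
is continuous, commutes with rotations, vanishes on $r\overline{\mathbb D}$, and is injective and nonzero outside it. So it defines an injective Hilbert representation of $\overline{\mathbb D}/r\overline{\mathbb D}$ on $\mathbb C$. The construction works because each circle $|z|=s$ is invariant and can be rescaled independently of the others. To obtain a counterexample we must tie the radii together.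

The disk has one more structure, its multiplication, and the inclusion $\gamma(z)=z$ respects it: $\langle\gamma(z),\gamma(w)\rangle=z\overline w$ depends only on the product $z\overline w$. On the radius $[0,1]$ this property alone already forbids collapsing. Let $\gamma\colon[0,1]\to H$ be a map, put $\varphi(s)=\langle\gamma(s),\gamma(1)\rangle$, and suppose that
\begin{equation}\label{eq:interval}
\langle\gamma(s),\gamma(t)\rangle=\varphi(st)\qquad(0\le s,t\le1).
\end{equation}
Since $0$ is absorbing, every inner product with $\gamma(0)$ equals $\varphi(0)$, and expanding the square gives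
\begin{equation}\label{eq:root}
\|\gamma(\sqrt t)-\gamma(0)\|^2=\varphi(t)-\varphi(0)-\varphi(0)+\varphi(0)=\varphi(t)-\varphi(0)\qquad(0\le t\le1).
\end{equation}
Suppose, say, that $\gamma(1/4)=\gamma(0)$. Pairing with $\gamma(1)$ gives $\varphi(1/4)=\varphi(0)$, and \eqref{eq:root} gives $\gamma(1/2)=\gamma(0)$. Repeating this, $\gamma$ takes the value $\gamma(0)$ at $2^{-1/2},2^{-1/4},2^{-1/8},\dots$, and the collapse climbs up to the endpoint $1$. The map \eqref{eq:disk} with $r=1/4$ escapes because it violates \eqref{eq:interval}: there $\langle\gamma(1/2),\gamma(1/2)\rangle=1/16$ while $\varphi(1/4)=0$.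

\begin{lemma}\label{lem:interval}
Let $\gamma\colon[0,1]\to H$ be weakly continuous and satisfy \eqref{eq:interval}. If $\gamma(s_1)=\gamma(s_2)$ for some $0\le s_1<s_2\le1$, then $\gamma(1)=\gamma(0)$.
\end{lemma}

\begin{proof}
We first descend to $0$. Let $q=s_1/s_2\in[0,1)$. Pairing $\gamma(s_1)=\gamma(s_2)$ with $\gamma(q^k)$ and using \eqref{eq:interval} gives $\varphi(q^{k+1}s_2)=\varphi(q^ks_2)$ for all $k\ge0$, where $q^0=1$. Hence $\varphi(s_2)=\varphi(q^ks_2)$ for all $k$. Since $q^ks_2\to0$ and $\varphi$ is continuous, $\varphi(s_2)=\varphi(0)$.

Now we climb to $1$. Put $t_k=s_2^{1/2^k}$, so that $t_0=s_2$ and $t_{k+1}=\sqrt{t_k}$. If $\varphi(t_k)=\varphi(0)$, then $\gamma(t_{k+1})=\gamma(0)$ by \eqref{eq:root}, and pairing with $\gamma(1)$ gives $\varphi(t_{k+1})=\varphi(0)$. By induction $\gamma(t_k)=\gamma(0)$ for all $k\ge1$. Since $s_2>0$ we have $t_k\to1$, and weak continuity gives $\gamma(1)=\gamma(0)$.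
\end{proof}

\begin{remark}\label{rem:cont}
Continuity is used at both endpoints, and both uses are necessary. The indicator functions of $\{1\}$ and of $(0,1]$, viewed as maps to $H=\mathbb C$, are multiplicative and real, so they satisfy \eqref{eq:interval}; both agree at $1/4$ and $1/2$ and differ at $0$ and $1$.
\end{remark}

It remains to find a system that contains the interval and in which \eqref{eq:interval} holds for \emph{every} representation. Along the orbit of $1$ such an identity is automatic: $\langle V^n\xi,V^m\xi\rangle$ depends only on $n-m$. It will spread to the constants if the orbit of $1$, which consists of unimodular functions, accumulates at the constants $s<1$. This is impossible in the disk, where the circle is closed. It is possible in the weak topology of $L^2[0,1]$, where a rapidly oscillating unimodular function is close to its average.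

\section{A compact semigroup with a dense cyclic group}\label{sec:Sigma}

We recall one fact about the weak topology. A set $D\subset H$ is \emph{total} if its linear span is norm dense.

\begin{lemma}\label{lem:total}
Let $D\subset H$ be total. A bounded map $\gamma$ from a topological space to $H$ is weakly continuous as soon as $\langle\gamma(\cdot),\eta\rangle$ is continuous for each $\eta\in D$. A bounded sequence $(\xi_i)$ in $H$ converges weakly as soon as $\langle\xi_i,\eta\rangle$ converges for each $\eta\in D$.
\end{lemma}

\begin{proof}
If $\|\xi\|\le M$ then $|\langle\xi,\eta\rangle-\langle\xi,\eta'\rangle|\le M\|\eta-\eta'\|$, so both properties pass from the span of $D$ to all $\eta\in H$ by uniform approximation. In the second case $\eta\mapsto\lim_i\langle\xi_i,\eta\rangle$ is a bounded conjugate-linear functional, and the Riesz representation theorem provides the limit vector.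
\end{proof}

The set $\Sigma$ is convex, contained in the unit ball of $L^2$, and norm closed, since an $L^2$-convergent sequence has an a.e.\ convergent subsequence. A norm-closed convex set is weakly closed and the unit ball is weakly compact, so $\Sigma$ is compact. If $(\psi_l)_{l\ge1}$ is an orthonormal basis of $L^2$, then
\begin{equation}\label{eq:metric}
d(h,h')=\sum_{l\ge1}2^{-l}\,|\langle h-h',\psi_l\rangle|
\end{equation}
is a metric that induces the topology of $\Sigma$, by Lemma~\ref{lem:total}. The set $\Sigma$ is closed under pointwise products and conjugation, and the identities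
\[
\langle hk,\psi\rangle=\langle h,\overline k\psi\rangle,\qquad\langle\overline h,\psi\rangle=\overline{\langle h,\overline\psi\rangle}\qquad(h,k\in\Sigma,\ \psi\in L^2)
\]
show that $h\mapsto hk$, for fixed $k$, and $h\mapsto\overline h$ are continuous on $\Sigma$. In particular $T$ is a homeomorphism, with inverse $h\mapsto\overline uh$. Multiplication is continuous only in each variable separately: the functions $g_p(x)=e^{2\pi ipx}$ are orthonormal, so $g_p\to0$ and $\overline{g_p}\to0$ in $\Sigma$ by Bessel's inequality, while $g_p\overline{g_p}=1$. The map $s\mapsto s\cdot1$ from $[0,1]$ to $\Sigma$ is continuous and injective.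

The group $G$ is norm closed in $L^2$, so it is a complete separable metric space. We want one element whose powers come close to every element of $G$. The useful feature of $G$ is that every $g\in G$ has an $n$th root within $\pi/n$ of any prescribed $v\in G$, because the $n$th roots of a point of $\mathbb T$ are equally spaced on the circle. Baire's theorem, which says that countably many dense open subsets of a complete metric space have a common point, then does the rest.

\begin{lemma}\label{lem:generator}
There is $u\in G$ such that $\{u^n:n\ge1\}$ is dense in $G$.
\end{lemma}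

\begin{proof}
Let $(O_k)$ be a countable base of non-empty open subsets of $G$, and put $W_k=\bigcup_{n\ge1}\{v\in G:v^n\in O_k\}$. Since $|a^n-b^n|\le n|a-b|$ for $a,b\in\mathbb T$, we have $\|v^n-w^n\|_2\le n\|v-w\|_2$, so each $W_k$ is open. To see that $W_k$ is dense, let $v\in G$ and $\varepsilon>0$. Choose $g\in O_k$ and $n$ with $\pi/n<\varepsilon$, and put
\[
w=v\exp\Bigl(\frac in\arg(gv^{-n})\Bigr),\qquad\arg\in(-\pi,\pi].
\]
Then $w$ is measurable and unimodular, $w^n=v^n\cdot gv^{-n}=g\in O_k$, and $|w-v|\le\pi/n<\varepsilon$ pointwise. So $w\in W_k$ and $\|w-v\|_2<\varepsilon$. By Baire's theorem there is $u\in\bigcap_kW_k$, and its positive powers meet every $O_k$.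
\end{proof}

The next lemma is the point at which $\Sigma$ differs from the disk, and the point at which the construction of the example uses that $\Omega$ has no atoms.

\begin{lemma}\label{lem:dense}
The group $G$ is dense in $\Sigma$. Consequently the orbit $\{T^n1\}=\{u^n:n\in\mathbb Z\}$ is dense in $\Sigma$.
\end{lemma}

\begin{proof}
Let $\epsilon_p(x)=\operatorname{sign}\sin(2^p\pi x)$, $p\ge1$, be the Rademacher functions. They take the values $\pm1$ a.e. For $p<q$ the function $\epsilon_p$ is constant on each dyadic interval of length $2^{-p}$, and $\epsilon_q$ has mean zero there; so $(\epsilon_p)$ is orthonormal and $\epsilon_p\to0$ in $\Sigma$. Given $h\in\Sigma$, write $h=|h|\,\omega$ with $\omega\in G$ (take $\omega=1$ where $h=0$), and put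
\[
g_p=\omega\bigl(|h|+i\sqrt{1-|h|^2}\,\epsilon_p\bigr)=h+k\epsilon_p,\qquad k=i\omega\sqrt{1-|h|^2}\in\Sigma .
\]
Then $|g_p|^2=|h|^2+(1-|h|^2)=1$ a.e., so $g_p\in G$, and $k\epsilon_p\to0$ weakly by separate continuity of multiplication. Hence $g_p\to h$ in $\Sigma$. Finally, norm convergence implies weak convergence, so the closure of $\{u^n\}$ in $\Sigma$ contains $G$, and therefore equals $\Sigma$.
\end{proof}

\begin{remark}
On $G$ the weak and norm topologies coincide, because $\|f-g\|_2^2=2-2\operatorname{Re}\langle f,g\rangle$ for $f,g\in G$. So for $u\in G$ the powers of $u$ are dense in $G$ if and only if they are dense in $\Sigma$.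
\end{remark}

We can now extend the identity $\langle V^n\xi,V^m\xi\rangle=\langle V^{n-m}\xi,\xi\rangle$ from the orbit to all of $\Sigma$. Neither the inner product nor the multiplication is jointly continuous in the weak topology, so we cannot pass to the limit in both variables at once. Both are separately continuous, so we pass to the limit in one variable at a time.

\begin{proposition}\label{prop:kernel}
Let $\gamma\colon\Sigma\to H$ be a Hilbert representation of $(\Sigma,T)$, and let $\varphi(h)=\langle\gamma(h),\gamma(1)\rangle$, a bounded continuous function on $\Sigma$. Then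
\begin{equation}\label{eq:kernel}
\langle\gamma(h),\gamma(k)\rangle=\varphi(h\overline k)\qquad(h,k\in\Sigma).
\end{equation}
\end{proposition}

\begin{proof}
Let $V$ be the unitary with $\gamma\circ T=V\gamma$. Then $\gamma(u^n)=V^n\gamma(1)$, so
\[
\langle\gamma(u^n),\gamma(u^m)\rangle=\langle V^{n-m}\gamma(1),\gamma(1)\rangle=\varphi(u^{n-m})=\varphi(u^n\overline{u^m}).
\]
Fix $k=u^m$. Both sides of \eqref{eq:kernel} are continuous functions of $h\in\Sigma$ and agree on the dense set $\{u^n\}$, so \eqref{eq:kernel} holds for all $h\in\Sigma$ and $k=u^m$. Now fix $h\in\Sigma$. The left side, which is $\overline{\langle\gamma(k),\gamma(h)\rangle}$, is continuous in $k$, and so is the right side, because $k\mapsto\overline k\mapsto h\overline k$ is continuous. They agree for $k\in\{u^m\}$, hence for all $k\in\Sigma$.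
\end{proof}

\section{Rigidity on the constants}\label{sec:rigid}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
Let $\gamma$ be a Hilbert representation of $(\Sigma,T)$ with unitary $V$, and suppose $\gamma(s_1)=\gamma(s_2)$ with $0\le s_1<s_2\le1$. The restriction of $\gamma$ to the constants is weakly continuous on $[0,1]$, and it satisfies \eqref{eq:interval} by Proposition~\ref{prop:kernel}. Lemma~\ref{lem:interval} gives $\gamma(1)=\gamma(0)$. Since $T0=0$, the vector $\gamma(0)$ is fixed by $V$, so $\gamma(u^n)=V^n\gamma(1)=V^n\gamma(0)=\gamma(0)$ for all $n\in\mathbb Z$. The orbit $\{u^n\}$ is dense and $\gamma$ is continuous into a Hausdorff space, so $\gamma$ is constant.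

Let $\pi\colon\Sigma\to Y$ be a factor map with $\pi(s_1)=\pi(s_2)$, let $\kappa\colon Y\to Y'$ be a factor map (possibly the identity), and let $\beta$ be a Hilbert representation of $Y'$. Then $\beta\circ\kappa\circ\pi$ is a Hilbert representation of $\Sigma$ that agrees at $s_1$ and $s_2$, so it is constant. Since $\kappa\circ\pi$ is onto, $\beta$ is constant.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The inclusion $\Sigma\hookrightarrow B_{L^2}$ is a topological embedding by the definition of the topology of $\Sigma$, and it is equivariant for the unitary operator of multiplication by $u$ on $L^2$. Point-transitivity is Lemma~\ref{lem:dense}.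

Let $0<r<1$, let $K=r\Sigma$, and let $\pi\colon\Sigma\to Y_r$ be the quotient map. The set $K$ is compact, as the image of $\Sigma$ under the continuous map $h\mapsto rh$. To see that $Y_r$ is metrizable, put
\[
d'(h,h')=\min\{d(h,h'),\ d(h,K)+d(h',K)\}.
\]
This is a continuous symmetric function on $\Sigma\times\Sigma$, and it vanishes exactly when $h=h'$ or $h,h'\in K$, because $K$ is closed. It satisfies the triangle inequality: the sum $d'(h,h')+d'(h',h'')$ equals $d(h,h')+d(h',h'')\ge d(h,h'')$ if both minima are attained by the first term, and otherwise it is at least $d(h,K)+d(h'',K)$, since $d(h,h')+d(h',K)\ge d(h,K)$ and symmetrically. So $d'$ defines a metric on the set $Y_r$. The identity map from the compact quotient space $Y_r$ to $(Y_r,d')$ is a continuous bijection onto a Hausdorff space, hence a homeomorphism. Since $|u|=1$, we have $TK=K$, so $T$ and $T^{-1}$ descend to mutually inverse continuous maps $S$ and $S^{-1}$ of $Y_r$, and $\pi$ is a factor map. Because $r<1$, the function $1$ is not in $K$, so $Y_r$ has more than one point.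

Because $r>0$, the constants $0$ and $r$ are distinct, and $\pi(0)=\pi(r)$. By Theorem~\ref{thm:rigid} every Hilbert representation of $Y_r$ is constant, so none is injective.
\end{proof}

\begin{remark}
The choice of $u$ enters through the density of the orbit of $1$, and some such hypothesis is needed: for $u=1$ the action is trivial and $Y_r$ is representable by example (a) of Section~\ref{sec:intro}. Theorem~\ref{thm:rigid} does not extend to the constants in $[-1,1]$: the representation $\gamma(h)=h\otimes h\in L^2(\Omega^2)$, with $V$ the multiplication by $u\otimes u$, is not constant and satisfies $\gamma(-s)=\gamma(s)$.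
\end{remark}

\section{The power series on the constants}\label{sec:series}

Throughout this section $\gamma$ is a Hilbert representation of $(\Sigma,T)$ and $\varphi(h)=\langle\gamma(h),\gamma(1)\rangle$. Theorem~\ref{thm:series} cannot be derived from the interval identity \eqref{eq:interval} alone: the map $s\mapsto\sqrt s\in\mathbb C$ is continuous and satisfies \eqref{eq:interval}, but $\sqrt s$ is not differentiable at $0$ and so is not a power series. The integer exponents come from the group $G$, through Fourier series on tori contained in it. The difficulty is that the constants $s<1$ do not lie in $G$. We reach them as in Lemma~\ref{lem:dense}, by oscillating unimodular functions with average $s$, but now chosen at random, so that the average of $\varphi$ over them can be computed from Fourier coefficients.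

\subsection*{Tori in $G$}
For $m\ge1$ let $E_j=[\frac{j-1}m,\frac jm)$, $1\le j\le m$, and define
\[
e_m\colon\mathbb T^m\to G,\qquad e_m(\zeta)=\sum_{j=1}^m\zeta_j1_{E_j}.
\]
This is a group homomorphism, and it is continuous into $\Sigma$ because $\|e_m(\zeta)-e_m(\xi)\|_2\le\max_j|\zeta_j-\xi_j|$. Recall that a function $f$ on an abelian group is \emph{positive definite} if $\sum_{a,b}c_a\overline{c_b}f(x_ax_b^{-1})\ge0$ for all finite families of group elements $x_a$ and complex numbers $c_a$. By \eqref{eq:kernel},
\[
\sum_{a,b}c_a\overline{c_b}\,\varphi(g_a\overline{g_b})=\Bigl\|\sum_ac_a\gamma(g_a)\Bigr\|^2\ge0\qquad(g_a\in G),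
\]
so $\varphi|_G$ is positive definite, and $\varphi\circ e_m$ is a continuous positive definite function on $\mathbb T^m$. Bochner's theorem for $\mathbb T^m$ states that such a function $f$ has the form $f(\zeta)=\sum_{k\in\mathbb Z^m}c_k\zeta^k$, where $\zeta^k=\prod_j\zeta_j^{k_j}$, with $c_k\ge0$ and $\sum_kc_k=f(1,\dots,1)$. Thus
\begin{equation}\label{eq:bochner}
\varphi(e_m(\zeta))=\sum_{k\in\mathbb Z^m}c^{(m)}_k\zeta^k,\qquad c^{(m)}_k\ge0,\qquad\sum_kc^{(m)}_k=\varphi(1),
\end{equation}
and the series converges uniformly.

\subsection*{Poisson averages}
We choose the coordinates $\zeta_j$ independently, with a common law on $\mathbb T$ of mean $s$. Many laws have this mean, but we need one whose moments preserve the positivity in \eqref{eq:bochner}. The uniform law on $\{e^{i\theta},e^{-i\theta}\}$ with $\cos\theta=s$, for instance, has moments $\cos k\theta$, which have no fixed sign. The right choice is the Poisson measure. For $0\le s<1$ let $\lambda_s$ have density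
\[
\sum_{k\in\mathbb Z}s^{|k|}\zeta^k=\frac{1-s^2}{|1-s\zeta|^2}>0
\]
with respect to normalized arc length on $\mathbb T$. It is a probability measure with $\int\zeta^k\,d\lambda_s=s^{|k|}$ for all $k\in\mathbb Z$, where $0^0=1$. Integrating \eqref{eq:bochner} term by term against the product measure $\lambda_s^{\otimes m}$, and writing $|k|_1=\sum_j|k_j|$, we get
\begin{equation}\label{eq:avg}
\int\varphi(e_m(\zeta))\,d\lambda_s^{\otimes m}(\zeta)=\sum_kc^{(m)}_ks^{|k|_1}=\sum_{N\ge0}b^{(m)}_Ns^N,
\end{equation}
where $b^{(m)}_N=\sum_{|k|_1=N}c^{(m)}_k\ge0$ does not depend on $s$ and $\sum_Nb^{(m)}_N=\varphi(1)$.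

\begin{example}
Let $\gamma(h)=h\otimes\overline h\in L^2(\Omega^2)$, with $V$ the multiplication by $u\otimes\overline u$. Then $\varphi(h)=|\int h|^2$ and $\varphi(s)=s^2$. On the torus, $\varphi(e_m(\zeta))=m^{-2}\sum_{j,l}\zeta_j\overline{\zeta_l}$. The $m$ diagonal terms have $|k|_1=0$ and the $m^2-m$ others have $|k|_1=2$, so the average \eqref{eq:avg} equals $\frac1m+(1-\frac1m)s^2$. For $m=1$ this is $1$ and carries no information about $\varphi(s)$; as $m\to\infty$ it tends to $\varphi(s)$.
\end{example}

The convergence seen in the example is a law of large numbers: for large $m$ the random function $e_m(\zeta)$ is weakly close to its mean.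

\begin{lemma}\label{lem:conc}
For $0\le s<1$ and every $F\in C(\Sigma)$ we have $\int F(e_m(\zeta))\,d\lambda_s^{\otimes m}(\zeta)\to F(s)$ as $m\to\infty$.
\end{lemma}

\begin{proof}
Write $\mathbb E$ for integration against $\lambda_s^{\otimes m}$. The variables $\zeta_j-s$ are independent with mean $0$, hence pairwise orthogonal, and $\mathbb E|\zeta_j-s|^2=1-2s\cdot s+s^2=1-s^2$. For $\psi\in L^2$ we have $\langle e_m(\zeta)-s,\psi\rangle=\sum_j(\zeta_j-s)\int_{E_j}\overline\psi$, so by the Cauchy--Schwarz inequality on each $E_j$,
\[
\mathbb E\,|\langle e_m(\zeta)-s,\psi\rangle|^2=(1-s^2)\sum_{j=1}^m\Bigl|\int_{E_j}\overline\psi\Bigr|^2\le\sum_{j=1}^m\frac1m\int_{E_j}|\psi|^2=\frac{\|\psi\|_2^2}m .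
\]
Hence $\mathbb E\,|\langle e_m(\zeta)-s,\psi_l\rangle|\le m^{-1/2}$ for each basis vector in \eqref{eq:metric}, and $\mathbb E\,d(e_m(\zeta),s)\le m^{-1/2}$. Given $\varepsilon>0$, choose $\delta>0$ with $|F(h)-F(s)|\le\varepsilon$ whenever $d(h,s)<\delta$. By Markov's inequality the event $d(e_m(\zeta),s)\ge\delta$ has probability at most $m^{-1/2}/\delta$, so
\[
|\mathbb E\,F(e_m(\zeta))-F(s)|\le\varepsilon+2\|F\|_\infty\,m^{-1/2}/\delta .
\]
Let $m\to\infty$ and then $\varepsilon\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:series}]
By \eqref{eq:avg} and Lemma~\ref{lem:conc} with $F=\varphi$,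
\[
\varphi(s)=\lim_{m\to\infty}\sum_{N\ge0}b^{(m)}_Ns^N\qquad(0\le s<1).
\]
Since $0\le b^{(m)}_N\le\varphi(1)$, a diagonal argument gives a subsequence of $m$ along which $b^{(m)}_N\to b_N\ge0$ for every $N$. For fixed $s<1$ the terms are dominated by the summable sequence $\varphi(1)s^N$, so $\varphi(s)=\sum_Nb_Ns^N$. A priori some mass could have escaped to $N=\infty$ in this limit; continuity of $\varphi$ at $1$ rules this out. Indeed, as $s\uparrow1$ the left side tends to $\varphi(1)$ and the right side increases to $\sum_Nb_N$. So $\sum_Nb_N=\varphi(1)=\|\gamma(1)\|^2$, which is also the formula at $s=1$.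

Conversely, let $b_N\ge0$ be summable. Put $H=\bigoplus_{N\ge0}L^2(\Omega^N)$ with $L^2(\Omega^0)=\mathbb C$, and
\[
\gamma(h)=\bigoplus_{N\ge0}\sqrt{b_N}\,h^{\otimes N},\qquad h^{\otimes N}(x_1,\dots,x_N)=h(x_1)\cdots h(x_N),\qquad h^{\otimes0}=1.
\]
Then $\|\gamma(h)\|^2\le\sum_Nb_N$, and $\gamma(uh)=V\gamma(h)$, where $V$ acts on the $N$th summand as multiplication by the unimodular function $u^{\otimes N}$. The pairing of $\gamma(h)$ with a product function $\psi_1\otimes\dots\otimes\psi_N$ in the $N$th summand, $\psi_i\in L^2$, is $\sqrt{b_N}\prod_i\langle h,\psi_i\rangle$, which is continuous in $h$. Such vectors, together with $1\in L^2(\Omega^0)$, are total in $H$, so $\gamma$ is weakly continuous by Lemma~\ref{lem:total}. Finally $\langle s^{\otimes N},1^{\otimes N}\rangle=s^N$, so $\langle\gamma(s),\gamma(1)\rangle=\sum_Nb_Ns^N$.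
\end{proof}

\begin{remark}
Together with \eqref{eq:kernel}, Theorem~\ref{thm:series} computes all distances on the constants:
\[
\|\gamma(s)-\gamma(t)\|^2=\varphi(s^2)-2\varphi(st)+\varphi(t^2)=\sum_{N\ge1}b_N(s^N-t^N)^2 .
\]
This is a quantitative form of the dichotomy in Theorem~\ref{thm:rigid}: for $s\ne t$ the left side vanishes only if $b_N=0$ for all $N\ge1$.
\end{remark}

\section{Representations and Fourier--Stieltjes transforms}\label{sec:FS}

The two descriptions of $B(\mathbb Z)$ in Section~\ref{sec:intro} agree. If $d\mu=f\,d|\mu|$ with $|f|=1$, then $\int\zeta^nd\mu=\langle V^nf,1\rangle$ for $V$ the multiplication by $\zeta$ on $L^2(|\mu|)$; conversely, the spectral theorem gives $\langle V^n\xi,\eta\rangle=\int\zeta^n\,d\mu_{\xi,\eta}$. We use matrix coefficients. The set $B(\mathbb Z)$ contains the constants (take $V=1$ on $\mathbb C$) and is closed under linear combinations (direct sums), products and conjugation: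
\[
\langle V^n\xi,\eta\rangle\langle W^n\xi',\eta'\rangle=\langle(V\otimes W)^n(\xi\otimes\xi'),\eta\otimes\eta'\rangle,\qquad\overline{\langle V^n\xi,\eta\rangle}=\langle(V^{-1})^n\eta,\xi\rangle .
\]

Let $(Y,S,y_0)$ be point-transitive. The map $F\mapsto(F(S^ny_0))_n$ from $C(Y)$ onto $A_Y$ is a unital algebra homomorphism that preserves conjugation, and it is isometric because the orbit is dense. Hence $A_Y$ is a closed unital conjugation-closed subalgebra of $\ell^\infty(\mathbb Z)$, and it is translation invariant because $F\circ S^{\pm1}\in C(Y)$.

A representation of $Y$ yields functions on $Y$ whose orbit sequences lie in $B(\mathbb Z)$. The content of the next lemma is the converse. If $F(S^ny_0)=\langle V^n\xi,\eta\rangle$, the natural attempt is to send $S^ny_0$ to $V^n\xi$ and to extend by continuity. The difficulty is that $F$ controls only the pairings of $V^n\xi$ with the vectors $V^k\eta$. We therefore cut the space down until these vectors are total.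

\begin{lemma}\label{lem:lift}
Let $(Y,S,y_0)$ be point-transitive, $F\in C(Y)$, and $f(n)=F(S^ny_0)$. If $f\in B(\mathbb Z)$, then there are a Hilbert representation $\gamma\colon Y\to H$ and $\eta\in H$ with $F(y)=\langle\gamma(y),\eta\rangle$ for all $y\in Y$.
\end{lemma}

\begin{proof}
Write $f(n)=\langle V^n\xi,\eta\rangle$ with $V$ unitary. Let $H$ be the closed span of $\{V^k\eta:k\in\mathbb Z\}$ and $P$ the orthogonal projection onto $H$. Then $VH=H$, so $V$ restricts to a unitary of $H$, and $f(n)=\langle\xi,V^{-n}\eta\rangle=\langle P\xi,V^{-n}\eta\rangle=\langle V^nP\xi,\eta\rangle$. So we may assume that $\xi\in H$ and that $H$ is the whole space.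

Let $y\in Y$ and choose $n_i$ with $S^{n_i}y_0\to y$. For each $k\in\mathbb Z$,
\[
\langle V^{n_i}\xi,V^k\eta\rangle=f(n_i-k)=F(S^{-k}S^{n_i}y_0)\longrightarrow F(S^{-k}y).
\]
Since $\|V^{n_i}\xi\|=\|\xi\|$, Lemma~\ref{lem:total} shows that $V^{n_i}\xi$ converges weakly to a vector $\gamma(y)$ with $\|\gamma(y)\|\le\|\xi\|$ and
\begin{equation}\label{eq:lift}
\langle\gamma(y),V^k\eta\rangle=F(S^{-k}y)\qquad(k\in\mathbb Z).
\end{equation}
By totality, \eqref{eq:lift} determines $\gamma(y)$, which therefore does not depend on the sequence $(n_i)$. The right side of \eqref{eq:lift} is continuous in $y$, so $\gamma$ is weakly continuous by Lemma~\ref{lem:total}. For every $k$,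
\[
\langle\gamma(Sy),V^k\eta\rangle=F(S^{-(k-1)}y)=\langle\gamma(y),V^{k-1}\eta\rangle=\langle V\gamma(y),V^k\eta\rangle,
\]
so $\gamma(Sy)=V\gamma(y)$. The case $k=0$ of \eqref{eq:lift} is the required formula.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:FS}]
(1) Let $\alpha\colon Y\to H$ be an injective Hilbert representation with unitary $U$. The functions $F_\eta=\langle\alpha(\cdot),\eta\rangle$, $\eta\in H$, are continuous and separate the points of $Y$. By the Stone--Weierstrass theorem, the algebra generated by the $F_\eta$, their conjugates and the constants is dense in $C(Y)$. Since $F_\eta(S^ny_0)=\langle U^n\alpha(y_0),\eta\rangle$ and $B(\mathbb Z)$ is a unital conjugation-closed algebra, the orbit sequences of all members of this algebra lie in $B(\mathbb Z)$. So $A_Y\cap B(\mathbb Z)$ is dense in $A_Y$.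

Conversely, suppose that $A_Y\cap B(\mathbb Z)$ is dense in $A_Y\cong C(Y)$. The space $C(Y)$ is separable because $Y$ is compact metric, and a subset of a separable metric space is separable. So there is a sequence $(F_k)_{k\ge1}$, dense in $C(Y)$, whose orbit sequences lie in $B(\mathbb Z)$. Let $\gamma_k\colon Y\to H_k$, with unitary $V_k$, and $\eta_k\in H_k$ be given by Lemma~\ref{lem:lift}, and put
\[
\gamma=\bigoplus_{k\ge1}2^{-k}\bigl(1+\sup_Y\|\gamma_k\|\bigr)^{-1}\gamma_k\colon\ Y\to\bigoplus_{k\ge1}H_k .
\]
This map is bounded and equivariant for $\bigoplus_kV_k$. It is weakly continuous by Lemma~\ref{lem:total}, applied to the total set $\bigcup_kH_k$. If $\gamma(y)=\gamma(y')$, then $F_k(y)=\langle\gamma_k(y),\eta_k\rangle=\langle\gamma_k(y'),\eta_k\rangle=F_k(y')$ for all $k$, so $F(y)=F(y')$ for all $F\in C(Y)$, and $y=y'$. Thus $\gamma$ is injective.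

(2) Let $Y=Y_r$, let $\pi\colon\Sigma\to Y$ be the quotient map, and let $y_0=\pi(1)$. The orbit of $y_0$ is dense, being the image of the dense orbit of $1$. The algebraic properties of $A_Y$ were noted above. For $F\in C(Y)$ we have $F(S^ny_0)=(F\circ\pi)(T^n1)$, so $A_Y\subset A_\Sigma$, where $\Sigma$ has base point $1$. Since $\Sigma$ is Hilbert representable, part (1) gives $A_\Sigma\subset\overline{B(\mathbb Z)}$. The map $\pi$ is injective on the constants $s\in(r,1]$, which lie outside $r\Sigma$, so $Y$ is infinite. For any $n$ distinct points $y_1,\dots,y_n$ of $Y$ there are $F_1,\dots,F_n\in C(Y)$ with $F_i(y_j)=\delta_{ij}$, so $A_Y\cong C(Y)$ is infinite-dimensional. Finally, let $f\in A_Y\cap B(\mathbb Z)$ come from $F\in C(Y)$. By Lemma~\ref{lem:lift}, $F=\langle\gamma(\cdot),\eta\rangle$ for a Hilbert representation $\gamma$ of $Y$. By Theorem~\ref{thm:main}, $\gamma$ is constant, so $f$ is constant.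
\end{proof}

\begin{example}
The sequence $a(n)=\int_0^1u(x)^n\,dx=\langle U^n1,1\rangle$, with $U$ the multiplication by $u$ on $L^2$, lies in $B(\mathbb Z)$. For $0<r<1$ the function $F(h)=\max(|\int h|-r,0)$ is continuous on $\Sigma$, vanishes on $r\Sigma$, and has $F(1)=1-r$, so it defines a non-constant element of $C(Y_r)$. By Theorem~\ref{thm:FS}(2), the sequence $n\mapsto\max(|a(n)|-r,0)$ lies in $\overline{B(\mathbb Z)}$ but not in $B(\mathbb Z)$.
\end{example}

\begin{thebibliography}{1}

\bibitem{GM}
Eli Glasner and Michael Megrelishvili,
\emph{Eventual nonsensitivity and tame dynamical systems},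
arXiv:1405.2588 (2014).

\end{thebibliography}
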